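# Counting Radon measures on compact spaces of size continuum

## 1. Maps out of the Cantor cube, and their traces on thin sets

Throughout, compact spaces are Hausdorff and non-empty. For a set $I$ let $\lambda_I$ be the completed usual product measure on $2^I$ (fair coin in each coordinate). The lecture turns on the following object. Let $\kappa$ be an infinite cardinal, $K$ a compact space, and let
$$\theta: 2^\kappa\to K$$
be a function such that $g\circ\theta$ is $\lambda_\kappa$-measurable for every $g\in C(K)$. Call such a $\theta$ admissible. Nothing is asked about preimages of Borel sets. The functional $g\mapsto\int g\circ\theta\,d\lambda_\kappa$ is positive, linear and sends $1$ to $1$. By the Riesz representation theorem there is exactly one Radon probability measure $\mu$ on $K$ with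
$$\int g\,d\mu=\int g\circ\theta\,d\lambda_\kappa\qquad(g\in C(K)).\tag{1}$$
We say that $\theta$ carries $\mu$. A constant map carries a point mass. A map equal to $a$ where $x(0)=0$ and to $b$ where $x(0)=1$ carries $\frac12\delta_a+\frac12\delta_b$.

Call $X\subseteq 2^\kappa$ a set of full outer measure if every measurable $Y\supseteq X$ has measure $1$; equivalently, $X$ meets every measurable set of positive measure.

**Lemma 0 (trace lemma).** If $\theta,\theta':2^\kappa\to K$ are admissible and agree on a set $X$ of full outer measure, then they carry the same measure.

*Proof.* Let $g\in C(K)$. The set $\{x: g(\theta(x))=g(\theta'(x))\}$ is measurable and contains $X$, so it has measure $1$. Hence $\int g\circ\theta\,d\lambda_\kappa=\int g\circ\theta'\,d\lambda_\kappa$. This holds for all $g$, so the two measures coincide by the uniqueness in Riesz's theorem. $\square$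

"Full outer measure" cannot be weakened to "non-null". The constant map with value $a$ and the two-valued map above agree on the non-null set $\{x:x(0)=0\}$, and they carry different measures when $a\neq b$.

What is this for? A set of full outer measure can be very thin in cardinality. If all measures on $K$ come from admissible maps, and some $X$ of full outer measure is small, then there are at most $|K|^{|X|}$ measures. This is one half of the lecture. In the other half we design many admissible maps into one compact space that has few points.

## 2. How many measures can a compact space of size $\mathfrak c$ carry?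

For compact $K$ let $P(K)$ be the set of Radon probability measures on $K$: probability measures $\mu$ on the Borel $\sigma$-algebra $Bor(K)$ with
$$\mu(B)=\sup\{\mu(F):F\subseteq B,\ F\text{ compact}\}\quad\text{for every } B\in Bor(K).$$
Two measures are orthogonal if some Borel set has measure $1$ for one and $0$ for the other. Write $w(K)$ for the topological weight and $\mathfrak c=2^\omega$.

The question, from Grzegorz Plebanek, "A survey on topological properties of $P(K)$ spaces", arXiv:2312.14755 (2023), is this: does ZFC alone prove that there is a compact $K$ with $|K|=\mathfrak c$ and $|P(K)|>\mathfrak c$? It is known (Fremlin and Plebanek) that under Martin's axiom MA some compact space of size $\mathfrak c$ carries $2^{\mathfrak c}$ pairwise orthogonal Radon measures. The question is whether the extra axiom is needed.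

The answer is that it cannot simply be dropped: the statement is independent of ZFC. To state the results we need one cardinal invariant. Let $\mathcal N_\kappa$ be the ideal of $\lambda_\kappa$-null subsets of $2^\kappa$, let $\mathcal N=\mathcal N_\omega$, and let $\mathrm{non}(\mathcal N_\kappa)$ be the least cardinality of a non-null subset of $2^\kappa$. The Maharam type of a measure, which also occurs below, is defined in Section 3.

**Theorem 1.** Let $W$ be any model of ZFC and $\nu$ an infinite cardinal with $\nu^{\omega_1}=\nu$ in $W$ (for example $\nu=2^{\omega_1}$; or $\nu=\omega_2$ under GCH). In the model $V$ obtained by adding $\nu$ random reals to $W$ we have $\mathfrak c=2^{\omega_1}=\nu$, and every compact $K$ with $|K|=\mathfrak c$ has $|P(K)|=\mathfrak c$.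

**Theorem 2.** Let $\kappa$ be an infinite cardinal with $2^\nu\le\mathfrak c$ for all $\nu<\kappa$. Suppose $2^\omega$ is the union of an increasing sequence $(N_\alpha)_{\alpha<\kappa}$ of null sets. Then there is a compact $K$ with $|K|=\mathfrak c$ carrying $2^\kappa$ pairwise orthogonal Radon probability measures. In particular, if $2^{<\mathfrak c}=\mathfrak c=\mathrm{non}(\mathcal N)$ (for example under CH or MA), there is such a $K$ with $2^{\mathfrak c}$ pairwise orthogonal measures.

Theorem 1 says that ZFC, if consistent, does not prove the existence of $K$. Theorem 2, for example under CH, says that ZFC does not refute it. Three stronger results lie around these two.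

**Theorem A.** Let $K$ be compact and $\kappa\ge\omega$ a cardinal. Then $K$ carries at most $|K|^{\mathrm{non}(\mathcal N_\kappa)}$ Radon probability measures of Maharam type $\le\kappa$. In particular $|P(K)|\le|K|^{\mathrm{non}(\mathcal N_{w(K)})}$ for infinite $K$.

**Theorem B.** Let $\kappa_0=\min\{\nu:2^\nu>\mathfrak c\}$. If $\mathrm{non}(\mathcal N_\beta)<\kappa_0$ for all infinite cardinals $\beta<\kappa_0$, then $|P(K)|\le\mathfrak c$ for every compact $K$ with $|K|\le\mathfrak c$.

**Theorem C.** Assume $2^{<\mathfrak c}=\mathfrak c$ and $\mathrm{cf}([\beta]^\omega,\subseteq)<\mathfrak c$ for all infinite cardinals $\beta<\mathfrak c$ (automatic if $\mathfrak c<\aleph_\omega$). The following are equivalent: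

1. some compact $K$ with $|K|=\mathfrak c$ has $|P(K)|>\mathfrak c$;
2. some compact $K$ with $|K|=\mathfrak c$ carries $2^{\mathfrak c}$ pairwise orthogonal Radon probability measures;
3. $\mathrm{non}(\mathcal N)=\mathfrak c$.

Here $[\beta]^\omega$ is the family of countably infinite subsets of $\beta$, and $\mathrm{cf}([\beta]^\omega,\subseteq)$ is the least size of a family $\mathcal C\subseteq[\beta]^\omega$ such that every member of $[\beta]^\omega$ is contained in a member of $\mathcal C$. For example $\mathrm{cf}([\omega]^\omega,\subseteq)=1$, witnessed by $\{\omega\}$. No classification is claimed outside the hypotheses of Theorem C.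

## 3. Null ideals, Maharam types, liftings

**Product measures.** A Baire set in $2^I$ is a member of the product $\sigma$-algebra. Every measurable set equals a Baire set up to a null set, every null set is contained in a null Baire set, and every set has a Baire hull, that is, a Baire superset of the same outer measure. Every Baire set is determined by countably many coordinates. We add elements of $2^I$ coordinatewise mod $2$; each translation preserves $\lambda_I$. For infinite $\kappa$ points are null, so countable sets are null and
$$\mathrm{non}(\mathcal N_\kappa)\ge\omega_1 .\tag{2}$$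
Also $\mathrm{non}(\mathcal N)\le\mathfrak c$, because $2^\omega$ is not null. So CH gives $\mathrm{non}(\mathcal N)=\omega_1=\mathfrak c$.

**Measure algebras and Maharam type.** For $\mu\in P(K)$ let $\mathfrak A_\mu$ be the algebra of Borel sets modulo $\mu$-null sets, and let $B^\bullet$ be the class of $B$. The Maharam type of $\mu$ is the least size of a set generating $\mathfrak A_\mu$ as a complete Boolean algebra. Write $\mathfrak B_\kappa$ for the measure algebra of $\lambda_\kappa$.

Examples: a point mass has algebra $\{0,1\}$ and type $0$. For infinite $\kappa$ the measure $\lambda_\kappa$ has type $\kappa$. Indeed the $\kappa$ classes of the sets $\{x:x(\alpha)=1\}$ generate. Conversely, a generating set must be infinite, since a finite one generates only a finite algebra. If it has infinite size $\tau$, then the algebra it generates by finite operations has size $\tau$ and is dense for the metric $\lambda(a\triangle b)$, because the metric closure of a subalgebra is a complete subalgebra. But the classes of the sets $\{x:x(\alpha)=1\}$ are $\kappa$ points at mutual distance $\frac12$, so $\tau\ge\kappa$.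

**Maharam's theorem** (Fremlin, *Measure Theory*, vol. 3, 332B). In $\mathfrak A_\mu$ there is a countable partition of unity $(a_i)$ such that each principal ideal $(\mathfrak A_\mu)_{a_i}$ is either $\{0,a_i\}$ or isomorphic, up to scaling the measure, to $\mathfrak B_{\kappa_i}$ for an infinite cardinal $\kappa_i$. The algebra $\mathfrak B_\kappa$ is homogeneous for infinite $\kappa$: each of its non-zero principal ideals is isomorphic to $\mathfrak B_\kappa$ up to scaling.

**Liftings.** A lifting for a probability space $(\Omega,\Sigma,\lambda)$ is a map $\rho$ that assigns to each class $u\in L^\infty(\lambda)$ a bounded measurable function $\rho(u)$ in that class, such that $\rho$ is linear, multiplicative and $\rho(1)=1$ everywhere. By the von Neumann–Maharam theorem every complete probability space has a lifting (Fremlin, *Measure Theory*, vol. 3, 341K; Ionescu Tulcea). If $E\in\Sigma$, then $\rho(\chi_E^\bullet)$ is its own square, so it is the indicator of a set, which we call $\rho(E)$. Thus $\rho(E)=E$ up to a null set, $\rho(E\cap F)=\rho(E)\cap\rho(F)$, and $\rho(E)=\emptyset$ for null $E$.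

On a countable set all of whose points have positive mass, the identity is the only lifting. On $[0,1]$ one might try to let $\rho(E)$ be the set of density points of $E$. This respects intersections and null sets, but it is not a lifting: $\frac12$ is a density point neither of $[0,\frac12]$ nor of its complement, whereas a lifting must satisfy $\rho(E)\cup\rho(\Omega\setminus E)=\Omega$. So the theorem does real work.

**Other textbook facts.** For infinite compact $K$, $w(K)\le|K|$ (Engelking, *General Topology*, Thm 3.1.21). A unital algebra homomorphism $C(K)\to\mathbb R$ is evaluation at a unique point of $K$. Fodor's lemma: if $\kappa$ is regular uncountable, $S\subseteq\kappa$ is stationary and $h(\alpha)<\alpha$ for all $\alpha\in S$, then $h$ is constant on a stationary subset of $S$. Standard facts about forcing are recalled in Section 6.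

## 4. Small cases, and where weight stops helping

For every infinite compact $K$,
$$|K|^\omega\le|P(K)|\le 2^{w(K)}.\tag{3}$$
For the left side, send a sequence $(x_n)_{n\ge1}$ in $K$ to $\sum_{n\ge1}2\cdot3^{-n}\delta_{x_n}$. The mass at a point $x$ is $\sum_{n:x_n=x}2\cdot3^{-n}$. An expansion in base $3$ with digits $0,2$ is unique, so this mass determines $\{n:x_n=x\}$. Hence different sequences give different measures. For the right side, take a base $\mathcal U$ of size $w(K)$ closed under finite unions. If $O$ is open and $F\subseteq O$ is compact, some $U\in\mathcal U$ has $F\subseteq U\subseteq O$. So $\mu(O)=\sup\{\mu(U):U\in\mathcal U,\ U\subseteq O\}$. The values of $\mu$ on $\mathcal U$ therefore determine $\mu$ on open sets, hence on compact sets, hence on all Borel sets, and $|P(K)|\le\mathfrak c^{w(K)}=2^{w(K)}$.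

If $|K|=\mathfrak c$, then (3) says $\mathfrak c\le|P(K)|\le2^{w(K)}$. So there are exactly $\mathfrak c$ measures whenever $K$ is metrizable, and more generally whenever $2^{w(K)}\le\mathfrak c$. But $w(K)$ may be as large as $\mathfrak c$, and then the upper bound in (3) is useless. Here are two spaces of size and weight $\mathfrak c$ that can be settled by hand.

**Example 1: the one-point compactification of a discrete set $D$ of size $\mathfrak c$.** Its weight is $\mathfrak c$, since it has $\mathfrak c$ isolated points. Compact subsets of $D$ are finite, so $\mu(D)$ is a supremum of masses of finite sets. Hence $\mu$ restricted to $D$ lives on a countable set, and $\mu$ is a countable sum of point masses. There are $\mathfrak c^\omega=\mathfrak c$ of these.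

**Example 2: the split interval.** Let $K=[0,1]\times\{0,1\}$ with the lexicographic order topology, which is compact. For $x\in[0,1]$ let $L_x=\{p:p\le(x,0)\}$. As $(x,1)$ is the immediate successor of $(x,0)$, the set $L_x=\{p:p<(x,1)\}$ is clopen. Every base contains, for each $x$, some $U$ with $(x,0)\in U\subseteq L_x$, hence with $\max U=(x,0)$; so $w(K)\ge\mathfrak c$. The sets $L_x$ separate points: $L_x$ separates $(x,0)$ from $(x,1)$, and if $x<y<x'$ then $L_y$ separates $(x,i)$ from $(x',j)$. They form a chain, so the linear span of $1$ and the $\chi_{L_x}$ is an algebra, which is dense in $C(K)$ by Stone–Weierstrass. So $\mu$ is determined by the monotone function $x\mapsto\mu(L_x)$. A monotone function is determined by its values at the rationals and at its countably many discontinuities, so there are only $\mathfrak c$ of these.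

In both examples the large weight produced no extra measures. So weight is a poor parameter, and we look for a count that uses $|K|$ instead. A sensible first attempt: by Maharam's theorem a measure of type $\le\kappa$ should be the image of $\lambda_\kappa$ under some $\theta:2^\kappa\to K$, so count the functions $\theta$. This gives $|K|^{2^\kappa}$. Already for $\kappa=\omega$ and $|K|=\mathfrak c$ it is $\mathfrak c^{\mathfrak c}=2^{\mathfrak c}$, no better than (3). The count stops working because it records $\theta$ everywhere, while Lemma 0 says that a set of full outer measure suffices.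

## 5. The bound $|K|^{\mathrm{non}(\mathcal N_\kappa)}$

We need a thin set on which to record $\theta$, and a proof that every measure of type $\le\kappa$ is carried by an admissible map.

**Lemma 1.** For infinite $\kappa$ there is $X\subseteq2^\kappa$ of full outer measure with $|X|=\mathrm{non}(\mathcal N_\kappa)$.

*Proof.* The purpose is to spread a non-null set around without enlarging it. Let $X_0$ be non-null with $|X_0|=\mathrm{non}(\mathcal N_\kappa)$, and let $H\supseteq X_0$ be a Baire set with $\lambda_\kappa(H)=\lambda_\kappa^*(X_0)>0$, determined by a countably infinite set $J$ of coordinates. Let $S$ be the countable group of those $s\in2^\kappa$ whose support is finite and contained in $J$. Put $X=\bigcup_{s\in S}(X_0+s)$. Since $X_0$ is infinite by (2), $|X|=|X_0|$.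

Let $Y\supseteq X$ be measurable, and put $Y'=\bigcap_{s\in S}(Y+s)$. This is measurable and invariant under translations by $S$. For $s\in S$ we have $X_0+s\subseteq Y$, hence $X_0\subseteq Y+s$ (as $s+s=0$). So $X_0\subseteq Y'\cap H$. Thus $\lambda_\kappa(Y'\cap H)\ge\lambda_\kappa^*(X_0)=\lambda_\kappa(H)$, i.e. $H\setminus Y'$ is null. By invariance $(H+s)\setminus Y'=(H\setminus Y')+s$ is null for each $s\in S$. As $S$ is countable, $H'=\bigcup_{s\in S}(H+s)$ is contained in $Y'$ up to a null set.

Now $H'$ is a Baire set determined by $J$, it is invariant under changing finitely many coordinates in $J$, and it has positive measure. By Kolmogorov's 0–1 law $\lambda_\kappa(H')=1$. So $\lambda_\kappa(Y)\ge\lambda_\kappa(Y')=1$. $\square$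

**Lemma 2.** Let $\mu\in P(K)$ have Maharam type $\le\kappa$, with $\kappa$ infinite. There is $\theta_\mu:2^\kappa\to K$ such that for all $g\in C(K)$ the function $g\circ\theta_\mu$ is $\lambda_\kappa$-measurable and $\int g\circ\theta_\mu\,d\lambda_\kappa=\int g\,d\mu$.

*Proof.*

**Step 1: embed the measure algebra.** We want a measure-preserving Boolean homomorphism $\pi:\mathfrak A_\mu\to\mathfrak B_\kappa$. Take $(a_i)$ from Maharam's theorem. If $(\mathfrak A_\mu)_{a_i}\cong\mathfrak B_{\kappa_i}$ up to scaling, then $\kappa_i$ is the type of this ideal. If $A$ generates $\mathfrak A_\mu$, then $\{b\wedge a_i:b\in A\}$ generates the ideal. So $\kappa_i\le\kappa$. As $\mathfrak B_\kappa$ is atomless, it has a partition of unity $(b_i)$ with $b_i$ of measure $\mu(a_i)$.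

If $(\mathfrak A_\mu)_{a_i}=\{0,a_i\}$, let $\pi_i$ send $0\mapsto0$, $a_i\mapsto b_i$. Otherwise, $\mathfrak B_{\kappa_i}$ embeds in $\mathfrak B_\kappa$ (use $\kappa_i$ of the coordinates), and by homogeneity $\mathfrak B_\kappa$ is isomorphic to $(\mathfrak B_\kappa)_{b_i}$ up to scaling. Composing, and noting that $a_i$ and $b_i$ have the same measure, we get a measure-preserving homomorphism $\pi_i:(\mathfrak A_\mu)_{a_i}\to(\mathfrak B_\kappa)_{b_i}$ with $\pi_i(a_i)=b_i$. Put $\pi(a)=\sup_i\pi_i(a\wedge a_i)$. Since the $b_i$ are a partition of unity, $\pi$ is a unital Boolean homomorphism, and it preserves measure by countable additivity.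

**Step 2: pass to functions.** We want $T:L^\infty(\mu)\to L^\infty(\lambda_\kappa)$ that is linear, multiplicative, unital and preserves integrals. For a simple function with values $c_j$ on a finite partition $(e_j)$ in $\mathfrak A_\mu$, let $T$ of it have value $c_j$ on $\pi(e_j)$. Passing to common refinements shows that $T$ is well defined, linear and multiplicative on simple functions. It is unital, and it preserves integrals because $\pi$ preserves measure. It preserves the $L^\infty$ norm because $\pi(e)\ne0$ when $e\neq0$. Simple functions are dense in $L^\infty(\mu)$, so $T$ extends by continuity, and all the properties persist.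

**Step 3: pass to points.** We turn $T$ into a point map by means of a lifting. Let $\rho$ be a lifting for $\lambda_\kappa$. For fixed $x\in2^\kappa$ the functional $g\mapsto\rho(Tg^\bullet)(x)$ is a unital algebra homomorphism $C(K)\to\mathbb R$. So there is a unique $\theta_\mu(x)\in K$ with $g(\theta_\mu(x))=\rho(Tg^\bullet)(x)$ for all $g\in C(K)$. Thus $g\circ\theta_\mu=\rho(Tg^\bullet)$, which is measurable, belongs to the class $Tg^\bullet$, and has integral $\int g\,d\mu$. $\square$

The lifting is what makes Step 3 work: arbitrary representatives of $Tg^\bullet$ would satisfy the algebraic identities only almost everywhere, with an exceptional null set for each pair of functions, and $C(K)$ may be far from separable.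

*Proof of Theorem A.* Let $X$ be as in Lemma 1. For each $\mu$ of type $\le\kappa$ fix $\theta_\mu$ as in Lemma 2. By Lemma 0 the map $\mu\mapsto\theta_\mu|_X\in K^X$ is injective. So there are at most $|K|^{|X|}=|K|^{\mathrm{non}(\mathcal N_\kappa)}$ such measures.

For the last clause let $K$ be infinite, so $w(K)$ is infinite. We check that every $\mu\in P(K)$ has type $\le w(K)$. Take a base $\mathcal U$ of size $w(K)$ closed under finite unions. For an open $O$ and each $n$ choose a compact $F_n\subseteq O$ with $\mu(O\setminus F_n)<2^{-n}$, and $U_n\in\mathcal U$ with $F_n\subseteq U_n\subseteq O$. Then $O^\bullet=\sup_nU_n^\bullet$. So the complete subalgebra generated by $\{U^\bullet:U\in\mathcal U\}$ contains the classes of all open sets. The Borel sets whose class lies in it form a $\sigma$-algebra, so it is all of $\mathfrak A_\mu$. Now apply the first part with $\kappa=w(K)$. $\square$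

## 6. A non-null set of size $\omega_1$ in $2^{\mathfrak c}$: the random model

By Theorem A, a space of size $\mathfrak c$ has at most $\mathfrak c^{\mathrm{non}(\mathcal N_{\mathfrak c})}$ measures: types go up to $w(K)\le\mathfrak c$, and if $X\subseteq2^{\mathfrak c}$ is not null then neither is its projection to $2^\beta$, for infinite $\beta\leq\mathfrak c$, because preimages of null sets under projections are null. So we look for a model with $\mathrm{non}(\mathcal N_{\mathfrak c})=\omega_1$ and $2^{\omega_1}=\mathfrak c$. A small non-null set in $2^\omega$ does not visibly suffice: we need it in the large cube $2^{\mathfrak c}$. This is why each of the $\omega_1$ points added below is random in all of $2^\nu$.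

**The forcing.** In $W$ let $\nu$ be infinite with $\nu^{\omega_1}=\nu$. Then $\nu=\nu^{\omega_1}\ge2^{\omega_1}\ge\omega_2$. Force with $\mathbb B$, the measure algebra of $\lambda=\lambda_{\omega_1\times\nu}$. Conditions are represented by Baire sets of positive measure. Let $G$ be generic, let $V=W[G]$, and let $z\in2^{\omega_1\times\nu}$ be the generic point: $z(\xi,\eta)=1$ iff the class of $\{x:x(\xi,\eta)=1\}$ lies in $G$. Then $V=W[z]$. Put $z_\xi=z(\xi,\cdot)\in2^\nu$ for $\xi<\omega_1$.

We use these standard facts. $\mathbb B$ is a complete Boolean algebra with the ccc, so cardinals are preserved. Each statement $\sigma$ of the forcing language has a Boolean value $[\![\sigma]\!]\in\mathbb B$, and $p\Vdash\sigma$ iff $p\le[\![\sigma]\!]$. Conjunctions and universal quantifiers over a set in $W$ become infima, disjunctions and existential quantifiers over a set in $W$ become suprema. For a finite partial function $t$ from $\nu$ to $2$, the value $[\![t\subseteq \dot z_\xi]\!]$ is represented by $\{x:x(\xi,\cdot)\supseteq t\}$.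

**Step 1: cardinal arithmetic.** The purpose is to show $\mathfrak c=2^{\omega_1}=\nu$ in $V$. A Baire set is given by a countable subset of $\omega_1\times\nu$ and a Borel set over it, so $|\mathbb B|\le\nu^\omega\cdot2^\omega=\nu$. In $V$, a subset $a$ of $\omega_1$ with name $\dot a$ is recovered from $G$ and the function $\xi\mapsto[\![\xi\in\dot a]\!]$, which is a function $\omega_1\to\mathbb B$ in $W$. There are at most $\nu^{\omega_1}=\nu$ of these, so $2^{\omega_1}\le\nu$ in $V$. For $\eta\ne\eta'$ the set $\{x:x(n,\eta)=x(n,\eta')\text{ for all }n<\omega\}$ is null, so the Boolean value of "$z(n,\eta)=z(n,\eta')$ for all $n$" is $0$. Hence the reals $n\mapsto z(n,\eta)$, $\eta<\nu$, are pairwise distinct, and $\mathfrak c\ge\nu$. Altogether $\nu\le\mathfrak c\le2^{\omega_1}\le\nu$ in $V$.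

**Step 2: the set $\{z_\xi:\xi<\omega_1\}$ is not $\lambda_\nu$-null in $V$.** The idea is that a null set is described by a name using only countably many coordinates, so it misses one of the $\omega_1$ blocks $\{\xi\}\times\nu$ altogether, and $z_\xi$ is random over that description.

Let $N\subseteq2^\nu$ be null in $V$. For a finite partial function $s$ from $\nu$ to $2$ let $[s]=\{y\in2^\nu:s\subseteq y\}$, a set of measure $2^{-|s|}$. By the definition of the product measure, there are finite partial functions $s_{n,m}$ with
$$\sum_m2^{-|s_{n,m}|}\le2^{-n}\quad(n<\omega),\qquad N\subseteq\bigcap_n\bigcup_m[s_{n,m}].\tag{4}$$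
(Cover $N$ by countably many basic cylinders of total measure $<2^{-n}$. If the list is finite, pad it with cylinders of very small measure.) Choose names $\dot s_{n,m}$. Some condition in $G$ forces the summability conditions in (4) (and that these are finite partial functions). Off this condition replace the names by fixed partial functions of size $n+m+1$, which satisfy the conditions. This does not change the interpretation in $V$. So we may assume that the top condition forces $\sum_m2^{-|\dot s_{n,m}|}\le2^{-n}$ for all $n$.

Finite partial functions from $\nu$ to $2$ are the same in $W$ and in $V$. In $W$, let the Baire set $E_{n,m,t}$ represent $[\![\dot s_{n,m}=t]\!]$. For fixed $n,m$ the classes of these sets form a partition of unity. By ccc only countably many are non-zero. Take $E_{n,m,t}=\emptyset$ for the others, and remove null Baire sets from the rest to make $E_{n,m,t}$ ($t$ varying) pairwise disjoint. Countably many Baire sets remain in all, so there is a countable $A\subseteq\omega_1\times\nu$ in $W$ such that every $E_{n,m,t}$ is determined by $A$. As $A$ is countable, some $\xi<\omega_1$ has $A\cap(\{\xi\}\times\nu)=\emptyset$. With $\omega$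 blocks in place of $\omega_1$ this choice could fail.

We show $\Vdash\dot z_\xi\notin\bigcap_n\bigcup_m[\dot s_{n,m}]$. Fix $n$. The value $[\![\dot z_\xi\in\bigcup_m[\dot s_{n,m}]]\!]$ is the supremum over $m,t$ of $[\![\dot s_{n,m}=t]\!]\wedge[\![t\subseteq\dot z_\xi]\!]$, so it is represented by
$$\bigcup_{m,t}\bigl(E_{n,m,t}\cap\{x:x(\xi,\cdot)\supseteq t\}\bigr),$$
where the union is effectively countable. The set $E_{n,m,t}$ is determined by $A$, and the second set by coordinates in $\{\xi\}\times\nu$. They are independent. So the measure of the union is at most
$$\sum_m\sum_t\lambda(E_{n,m,t})\,2^{-|t|}=\int\sum_m2^{-|s_{n,m}(x)|}\,d\lambda(x),\tag{5}$$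
where $s_{n,m}(x)=t$ for $x\in E_{n,m,t}$, which is defined for almost all $x$.

The integrand is $\le2^{-n}$ almost everywhere. Suppose $M<\omega$ and $t_0,\dots,t_M$ satisfy $\sum_{m\le M}2^{-|t_m|}>2^{-n}$. Then $\bigcap_{m\le M}E_{n,m,t_m}$ is null, since otherwise it would be a condition forcing $\dot s_{n,m}=t_m$ for all $m\le M$, contrary to summability. Only countably many tuples with non-empty intersection occur, so almost everywhere all partial sums are $\le2^{-n}$. Hence (5) is $\le2^{-n}$.

So $[\![\dot z_\xi\in\bigcap_n\bigcup_m[\dot s_{n,m}]]\!]$ has measure $\le2^{-n}$ for every $n$, i.e. it is $0$. By (4), $z_\xi\notin N$. As $N$ was an arbitrary null set, $\{z_\xi:\xi<\omega_1\}$ is not null. With (2), $\mathrm{non}(\mathcal N_\nu)=\omega_1$ in $V$.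

**Step 3: conclusion of the proof of Theorem 1.** In $V$ let $K$ be compact with $|K|=\mathfrak c=\nu$. Then $w(K)\le|K|=\nu$, so every $\mu\in P(K)$ has type $\le w(K)\le\nu$. By Theorem A with $\kappa=\nu$,
$$|P(K)|\le|K|^{\mathrm{non}(\mathcal N_\nu)}=(2^\omega)^{\omega_1}=2^{\omega_1}=\mathfrak c .$$
Point masses give $|P(K)|\ge\mathfrak c$. $\square$

## 7. Fibers that shrink along an increasing sequence of null sets

Now we want many admissible maps into a compact space with few points. A first try: $2^\omega\times2^\kappa$ contains, for each $\varphi\in2^\kappa$, the copy $2^\omega\times\{\varphi\}$ of the Cantor set. The copies of $\lambda=\lambda_\omega$ living there are $2^\kappa$ pairwise orthogonal measures. But the space has at least $2^\kappa$ points, and we want $2^\kappa>\mathfrak c\ge|K|$. So the copies must share points, at places that the measures ignore.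

Suppose $2^\omega=\bigcup_{\alpha<\kappa}N_\alpha$, an increasing union of null sets. Let the copy belonging to $\varphi$ show the value $\varphi(\alpha)$ over $x$ only if $x\notin N_\alpha$, and show $0$ otherwise. Over $x\in N_\beta$ only $\varphi|_\beta$ can be seen, so few points lie over $x$, while each $\varphi(\alpha)$ is visible over almost all $x$. The trouble is compactness: the rule "$x\notin N_\alpha$ or $t_\alpha=0$" need not define a closed set. The repair is to replace $2^\omega\setminus N_\alpha$ by compact subsets of it.

One compact subset $F_\alpha$ for each $\alpha$, say with $\lambda(F_\alpha)>\frac12$, would give $2^\kappa$ distinct measures, but not orthogonal ones. Indeed, if $N_\alpha\neq\emptyset$, then the non-empty open set $2^\omega\setminus F_\alpha$ has positive measure. For $\varphi,\psi$ differing only at $\alpha$, the two maps agree on $2^\omega\setminus F_\alpha$, so both measures dominate the non-zero Radon measure that represents $g\mapsto\int_{2^\omega\setminus F_\alpha}g\circ\theta_\varphi\,d\lambda$. So we use countably many compact sets for each $\alpha$, with measures tending to $1$.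

*Proof of Theorem 2.*

**Step 1: the space.** For $\alpha<\kappa$ and $n<\omega$ cover $N_\alpha$ by an open set of measure $<2^{-n}$, and let $F_{\alpha,n}$ be its complement. So $F_{\alpha,n}\subseteq2^\omega\setminus N_\alpha$ is compact with $\lambda(F_{\alpha,n})>1-2^{-n}$. Put
$$K=\bigl\{(x,t)\in2^\omega\times2^{\kappa\times\omega}:\ \forall(\alpha,n)\ (x\in F_{\alpha,n}\ \text{or}\ t_{\alpha,n}=0)\bigr\}.$$
For each $(\alpha,n)$ the condition defines a union of two closed sets. So $K$ is closed, hence compact.

**Step 2: counting points.** We show $|K|=\mathfrak c$. Let $x\in2^\omega$, and choose $\beta<\kappa$ with $x\in N_\beta$. For $\alpha\ge\beta$ we have $x\in N_\alpha$, hence $x\notin F_{\alpha,n}$ for all $n$, and $t_{\alpha,n}=0$ whenever $(x,t)\in K$. So the fiber over $x$ has at most $2^{|\beta|\cdot\omega}$ points. If $\beta$ is finite, this is at most $2^\omega=\mathfrak c$. If $\beta$ is infinite, it is $2^{|\beta|}\le\mathfrak c$ by hypothesis, as $|\beta|<\kappa$. Hence $|K|\le\mathfrak c\cdot\mathfrak c=\mathfrak c$. Since $(x,0)\in K$ for all $x$, also $|K|\ge\mathfrak c$.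

**Step 3: the maps.** For $\varphi\in2^\kappa$ define $\theta_\varphi:2^\omega\to K$ by $\theta_\varphi(x)=(x,t)$, where $t_{\alpha,n}=\varphi(\alpha)$ if $x\in F_{\alpha,n}$ and $t_{\alpha,n}=0$ otherwise. We check that it is admissible. Each coordinate of $\theta_\varphi$ is a Borel function of $x$. By Stone–Weierstrass the continuous functions on $K$ that depend on finitely many coordinates are uniformly dense in $C(K)$. For such a function $g$ the composition $g\circ\theta_\varphi$ is Borel, and uniform limits of Borel functions are Borel. So $g\circ\theta_\varphi$ is Borel for every $g\in C(K)$. Let $\mu_\varphi\in P(K)$ be the measure carried by $\theta_\varphi$.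

**Step 4: orthogonality.** Let $\varphi\ne\psi$, say $\varphi(\alpha)=1$ and $\psi(\alpha)=0$. The sets $C_n=\{(x,t)\in K:t_{\alpha,n}=1\}$ are clopen in $K$, so we may use their indicators in (1):
$$\mu_\varphi(C_n)=\lambda(F_{\alpha,n})>1-2^{-n},\qquad\mu_\psi(C_n)=0 .$$
So $C=\bigcup_nC_n$ has $\mu_\varphi(C)=1$ and $\mu_\psi(C)=0$. Thus the $2^\kappa$ measures $\mu_\varphi$ are pairwise orthogonal.

**Step 5: the particular case.** Let $2^{<\mathfrak c}=\mathfrak c=\mathrm{non}(\mathcal N)$. Enumerate $2^\omega=\{x_\beta:\beta<\mathfrak c\}$ and put $\kappa=\mathfrak c$, $N_\alpha=\{x_\beta:\beta<\alpha\}$. These sets increase, they cover $2^\omega$, and each has size $<\mathfrak c=\mathrm{non}(\mathcal N)$, so it is null. Also $2^\nu\le\mathfrak c$ for $\nu<\mathfrak c$. So the first part gives $2^{\mathfrak c}$ pairwise orthogonal measures. CH implies the assumption, because then $2^{<\omega_1}=2^\omega=\mathfrak c$ and $\mathrm{non}(\mathcal N)\ge\omega_1=\mathfrak c$. MA implies it by its textbook consequences that $2^\nu=\mathfrak c$ for infinite $\nu<\mathfrak c$ and that sets of reals of size $<\mathfrak c$ are null. $\square$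

**Remark 1.** Let $\mathrm{cov}(\mathcal N)$ be the least number of null sets that cover $2^\omega$. If $2^{\omega_1}>\mathfrak c$ and $\mathrm{cov}(\mathcal N)=\omega_1$, Theorem 2 applies with $\kappa=\omega_1$. Given null sets $M_\alpha$ ($\alpha<\omega_1$) covering $2^\omega$, put $N_\alpha=\bigcup_{\gamma\le\alpha}M_\gamma$, a countable union of null sets; and $2^\nu\le\mathfrak c$ for $\nu<\omega_1$.

**Remark 2.** Each $\mu_\varphi$ has countable type. By (1), applied to $|g|$, the map $g\mapsto g\circ\theta_\varphi$ is isometric from $C(K)$ with the $L^1(\mu_\varphi)$ norm into the separable space $L^1(\lambda)$. As $C(K)$ is dense in $L^1(\mu_\varphi)$, the latter is separable. So $\mathfrak A_{\mu_\varphi}$ has a countable subset dense for the metric $\mu_\varphi(a\triangle b)$, and such a set generates. In the particular case of Theorem 2, Theorem A with $\kappa=\omega$ allows $\mathfrak c^{\mathrm{non}(\mathcal N)}=\mathfrak c^{\mathfrak c}=2^{\mathfrak c}$ measures of countable type, and this number is attained.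

## 8. Large Maharam type forces many points

For Theorem B we cannot afford $\mathrm{non}(\mathcal N_{\mathfrak c})$, only $\mathrm{non}(\mathcal N_\beta)$ for $\beta<\kappa_0$. So we must show that a space with at most $\mathfrak c$ points has no measures of type $\ge\kappa_0$.

**Proposition 3.** Let $\kappa\ge\omega_2$ be regular with $\mathrm{non}(\mathcal N_\beta)<\kappa$ for all infinite cardinals $\beta<\kappa$. If a compact $K$ carries a Radon probability measure of Maharam type $\ge\kappa$, then $|K|\ge2^\kappa$.

The plan is to find $\kappa$ pairs of disjoint compact sets $A_\alpha,B_\alpha$ such that every choice of one set from each pair has non-empty intersection. In $\mathfrak B_\kappa$ the coordinate sets $\{z(\alpha)=1\}$, $\{z(\alpha)=0\}$ have this property for finitely many choices, by independence. But passing to compact sets of slightly smaller measure makes the $\alpha$-th pair depend on countably many further coordinates, and independence is lost. Fodor's lemma will make the extra coordinates disjoint outside one small set $R$. Then the pairs are independent once the coordinates in $R$ are fixed to be some $y\in2^R$. What remains is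 to find one $y$ that is good for $\kappa$ many pairs, and for finite intersections we shall need more than $y$ lying in each "good set" $G_\alpha$: the sets $[0,\frac12]$ and $[\frac12,1]$ share a point while their intersection is null. Asking for $y\in\rho(G_\alpha)$, with $\rho$ a lifting, will cure this.

*Proof.*

**Step 1: reduce to a homogeneous algebra.** Take $(a_i)$ and $\kappa_i$ from Maharam's theorem for $\mu$ of type $\ge\kappa$. The elements $a_i$ together with generating sets of the ideals $(\mathfrak A_\mu)_{a_i}$ generate $\mathfrak A_\mu$, so the type of $\mu$ is at most $\max(\omega,\sup_i\kappa_i)$. If all $\kappa_i<\kappa$, this would be $<\kappa$, since $\mathrm{cf}\,\kappa>\omega$. So some $\kappa_i=\kappa'\ge\kappa$. Let $e$ be a Borel set with $e^\bullet=a_i$ and replace $\mu$ by $B\mapsto\mu(B\cap e)/\mu(e)$, again a Radon probability measure on $K$. Now there is a measure-preserving isomorphism $\Psi:\mathfrak A_\mu\to\mathfrak B_{\kappa'}$.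

**Step 2: compact approximations.** For $\alpha<\kappa$ let $e_\alpha\subseteq K$ be Borel with $\Psi(e_\alpha^\bullet)=\{z:z(\alpha)=1\}^\bullet$; so $\mu(e_\alpha)=\frac12$. By inner regularity choose compact $A_\alpha\subseteq e_\alpha$ and $B_\alpha\subseteq K\setminus e_\alpha$ of measure $>\frac38$. Choose Baire sets $\hat A_\alpha\subseteq\{z:z(\alpha)=1\}$ and $\hat B_\alpha\subseteq\{z:z(\alpha)=0\}$ in $2^{\kappa'}$ representing $\Psi(A_\alpha^\bullet)$ and $\Psi(B_\alpha^\bullet)$, both determined by a countable set $I_\alpha\ni\alpha$ of coordinates.

**Step 3: press down.** We find $R\subseteq\kappa'$ with $|R|<\kappa$ and a stationary $S\subseteq\kappa$ such that the sets $I_\alpha\setminus R$ ($\alpha\in S$) are pairwise disjoint and contain $\alpha$. Let $W_\alpha=\bigcup_{\gamma<\alpha}I_\gamma$. Then $|W_\alpha|<\kappa$, since $\kappa$ is uncountable. Let $\mathrm{cf}\,\alpha>\omega$. Each element of the countable set $I_\alpha\cap W_\alpha$ lies in some $I_\gamma$ with $\gamma<\alpha$, and countably many such $\gamma$ are bounded below $\alpha$. So $I_\alpha\cap W_\alpha\subseteq W_{h(\alpha)}$ for some $h(\alpha)<\alpha$.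

The set $\{\alpha<\kappa:\mathrm{cf}\,\alpha>\omega\}$ is stationary: $\kappa\ge\omega_2$ is regular, so every club in $\kappa$ has points of cofinality $\omega_1$ (the limit of its first $\omega_1$ elements). By Fodor's lemma there are $\beta<\kappa$ and a stationary $S$ with $h(\alpha)=\beta$ for all $\alpha\in S$. Put $R=W_\beta\cup\omega$, an infinite subset of $\kappa'$ with $|R|<\kappa$, and delete from $S$ the fewer than $\kappa$ elements lying in $R$; $S$ stays stationary, so $|S|=\kappa$. For $\alpha'<\alpha$ in $S$,
$$I_{\alpha'}\cap I_\alpha\subseteq W_\alpha\cap I_\alpha\subseteq W_\beta\subseteq R .$$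
So the sets $I_\alpha\setminus R$ are pairwise disjoint for $\alpha\in S$. Also $\alpha\in I_\alpha\setminus R$.

**Step 4: good sections.** We show that for each $\alpha\in S$ more than half of all $y\in2^R$ leave both sets of the pair with positive measure. As $\hat A_\alpha$ is determined by $I_\alpha\subseteq R\cup(I_\alpha\setminus R)$, for $y\in2^R$ it has a section $\hat A_\alpha^y\subseteq2^{I_\alpha\setminus R}$, namely the set of those $u$ for which points extending $y$ and $u$ lie in $\hat A_\alpha$. Define $\hat B_\alpha^y$ likewise. Since $\alpha\in I_\alpha\setminus R$ and $\hat A_\alpha\subseteq\{z(\alpha)=1\}$, we have $\lambda(\hat A_\alpha^y)\le\frac12$ for every $y$, and similarly for $\hat B_\alpha^y$. Let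
$$G_\alpha=\{y\in2^R:\lambda(\hat A_\alpha^y)>0\text{ and }\lambda(\hat B_\alpha^y)>0\},$$
a measurable set by Fubini's theorem. Fubini also gives
$$\tfrac38<\lambda(\hat A_\alpha)=\int_{2^R}\lambda(\hat A_\alpha^y)\,d\lambda_R(y)\le\tfrac12\bigl(1-\lambda_R\{y:\lambda(\hat A_\alpha^y)=0\}\bigr),$$
so $\lambda_R\{y:\lambda(\hat A_\alpha^y)=0\}<\frac14$, and likewise for $\hat B_\alpha$. Hence $\lambda_R(G_\alpha)>\frac12$.

**Step 5: one $y$ for $\kappa$ many $\alpha$.** Here the hypothesis on $\mathrm{non}(\mathcal N_\beta)$ enters. Let $\rho$ be a lifting for $(2^R,\lambda_R)$, used on sets. By Lemma 1 there is $X\subseteq2^R$ of full outer measure with $|X|=\mathrm{non}(\mathcal N_{|R|})<\kappa$. Each $\rho(G_\alpha)$ has positive measure, so it meets $X$. For $\alpha\in S$ pick $y_\alpha\in X\cap\rho(G_\alpha)$. As $\kappa$ is regular, $|S|=\kappa$ and $|X|<\kappa$, some $y\in X$ equals $y_\alpha$ for all $\alpha$ in a set $D\subseteq S$ of size $\kappa$.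

**Step 6: independence.** We show that finite choices have non-empty intersection. Let $E,F\subseteq D$ be finite and disjoint. Then
$$y\in\bigcap_{\alpha\in E\cup F}\rho(G_\alpha)=\rho\Bigl(\bigcap_{\alpha\in E\cup F}G_\alpha\Bigr).$$
As $\rho$ sends null sets to $\emptyset$, the set $\bigcap_{\alpha\in E\cup F}G_\alpha$ is not null. With the coordinates in $R$ fixed, the sets indexed by different $\alpha$ depend on the disjoint coordinate sets $I_\alpha\setminus R$, so by Fubini
$$\mu\Bigl(\bigcap_{\alpha\in E}A_\alpha\cap\bigcap_{\alpha\in F}B_\alpha\Bigr)=\int_{2^R}\prod_{\alpha\in E}\lambda(\hat A^y_\alpha)\prod_{\alpha\in F}\lambda(\hat B^y_\alpha)\,d\lambda_R(y)>0,$$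
because the integrand is positive on $\bigcap_{\alpha\in E\cup F}G_\alpha$. (In the integral $y$ is a variable; the fixed $y$ was needed only to see that this set is not null.) So the intersection on the left is non-empty.

**Step 7: compactness.** For $\varphi\in2^D$ put
$$K_\varphi=\bigcap_{\varphi(\alpha)=1}A_\alpha\cap\bigcap_{\varphi(\alpha)=0}B_\alpha .$$
By Step 6 and compactness $K_\varphi\ne\emptyset$. For $\varphi\ne\varphi'$ the sets $K_\varphi$, $K_{\varphi'}$ are disjoint, because $A_\alpha\cap B_\alpha=\emptyset$. Hence $|K|\ge2^{|D|}=2^\kappa$. $\square$

## 9. When every space of size $\mathfrak c$ has few measures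

*Proof of Theorem B.* Recall $\kappa_0=\min\{\nu:2^\nu>\mathfrak c\}$. Since $2^\omega=\mathfrak c$ and $2^{\mathfrak c}>\mathfrak c$, we have $\omega<\kappa_0\le\mathfrak c$.

**Step 1: $\kappa_0$ is regular and at least $\omega_2$.** This is what Proposition 3 needs. Suppose $\sigma=\mathrm{cf}\,\kappa_0<\kappa_0$. Write $\kappa_0=\sum_{i<\sigma}\kappa_i$ with $\kappa_i<\kappa_0$. Then
$$2^{\kappa_0}=\prod_{i<\sigma}2^{\kappa_i}\le\mathfrak c^\sigma=2^{\omega\cdot\sigma}=2^\sigma\le\mathfrak c,$$
a contradiction. The hypothesis for $\beta=\omega$ together with (2) gives $\omega_1\le\mathrm{non}(\mathcal N)<\kappa_0$, so $\kappa_0\ge\omega_2$.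

**Step 2: types are small.** Let $K$ be compact with $|K|\le\mathfrak c$. Then $|K|<2^{\kappa_0}$, so by Proposition 3 with $\kappa=\kappa_0$ every $\mu\in P(K)$ has type $<\kappa_0$. Hence its type is $\le\beta$ for some infinite cardinal $\beta<\kappa_0$.

**Step 3: count.** For each infinite cardinal $\beta<\kappa_0$, Theorem A gives at most
$$|K|^{\mathrm{non}(\mathcal N_\beta)}\le\mathfrak c^{\mathrm{non}(\mathcal N_\beta)}=2^{\mathrm{non}(\mathcal N_\beta)}\le\mathfrak c$$
measures of type $\le\beta$. The equality holds because $\mathrm{non}(\mathcal N_\beta)$ is infinite, and the last inequality because $\mathrm{non}(\mathcal N_\beta)<\kappa_0$. There are at most $\kappa_0\le\mathfrak c$ values of $\beta$, so $|P(K)|\le\mathfrak c\cdot\mathfrak c=\mathfrak c$. $\square$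

To apply Theorem B we must bound $\mathrm{non}(\mathcal N_\beta)$ by $\mathrm{non}(\mathcal N)$. The link is that a null set in $2^\beta$ is seen on countably many coordinates.

**Lemma 4.** For infinite $\beta$, $\mathrm{non}(\mathcal N_\beta)\le\max\bigl(\mathrm{non}(\mathcal N),\mathrm{cf}([\beta]^\omega,\subseteq)\bigr)$. Moreover $\mathrm{cf}([\omega_n]^\omega,\subseteq)\le\omega_n$ for $n<\omega$.

*Proof.* Let $\mathcal C$ be cofinal in $[\beta]^\omega$ with $|\mathcal C|=\mathrm{cf}([\beta]^\omega,\subseteq)$. For $C\in\mathcal C$ let $X_C\subseteq2^C$ be non-null with $|X_C|=\mathrm{non}(\mathcal N)$. Let $X\subseteq2^\beta$ consist of all extensions by $0$ of members of $\bigcup_{C\in\mathcal C}X_C$. Then $|X|\le\max(\mathrm{non}(\mathcal N),|\mathcal C|)$. If $X$ were null, it would be contained in a null Baire set, which is determined by a countable set of coordinates, hence by some $C\in\mathcal C$ containing that set. So $X\subseteq\{z\in2^\beta:z|_C\in N'\}$ with $N'\subseteq2^C$ null. Restricting to $C$ the extensions of members of $X_C$ gives $X_C\subseteq N'$, a contradiction. So $X$ is not null.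

For the second part use induction on $n$. For $n=0$ the family $\{\omega\}$ is cofinal. As $\omega_{n+1}$ has uncountable cofinality, $[\omega_{n+1}]^\omega=\bigcup_{\alpha<\omega_{n+1}}[\alpha]^\omega$. For infinite $\alpha<\omega_{n+1}$ we have $|\alpha|=\omega_k$ with $k\le n$, so by the induction hypothesis $[\alpha]^\omega$ has a cofinal subfamily of size $\le\omega_n$. For finite $\alpha$ it is empty. The union of these subfamilies is cofinal in $[\omega_{n+1}]^\omega$ and has size $\le\omega_{n+1}$. $\square$

*Proof of Theorem C.* Assume $2^{<\mathfrak c}=\mathfrak c$ and $\mathrm{cf}([\beta]^\omega,\subseteq)<\mathfrak c$ for all infinite cardinals $\beta<\mathfrak c$.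

**Step 1: (3) implies (2).** This is the particular case of Theorem 2, as $2^{<\mathfrak c}=\mathfrak c=\mathrm{non}(\mathcal N)$.

**Step 2: (2) implies (1).** Pairwise orthogonal measures are distinct, and $2^{\mathfrak c}>\mathfrak c$.

**Step 3: (1) implies (3).** The assumption $2^{<\mathfrak c}=\mathfrak c$ means that $\kappa_0=\mathfrak c$. Suppose (3) fails. Since $\mathrm{non}(\mathcal N)\le\mathfrak c$ always, $\mathrm{non}(\mathcal N)<\mathfrak c$. For every infinite cardinal $\beta<\kappa_0=\mathfrak c$, Lemma 4 and the cofinality assumption give
$$\mathrm{non}(\mathcal N_\beta)\le\max\bigl(\mathrm{non}(\mathcal N),\mathrm{cf}([\beta]^\omega,\subseteq)\bigr)<\mathfrak c=\kappa_0 .$$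
By Theorem B, $|P(K)|\le\mathfrak c$ for every compact $K$ with $|K|=\mathfrak c$, contrary to (1).

**Step 4: the cofinality assumption when $\mathfrak c<\aleph_\omega$.** Every infinite cardinal $\beta<\mathfrak c$ is then some $\omega_n$, and Lemma 4 gives $\mathrm{cf}([\beta]^\omega,\subseteq)\le\beta<\mathfrak c$. $\square$
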